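\title{The additivity number of $\mathsf{S}_1(\Gamma,\Gamma)$ can be smaller than $\mathfrak{b}$}

\begin{abstract}
A set of irrationals satisfies $\mathsf{S}_1(\Gamma,\Gamma)$ if from every sequence of open $\gamma$-covers one can select one set from each cover so that the selected sets again form a $\gamma$-cover. The least number of such sets whose union loses the property lies between the cardinals $\mathfrak{h}$ and $\mathfrak{b}$. We show that it is consistently smaller than $\mathfrak{b}$. The witnesses are spaces of the form ``tower together with the finite sets''. We isolate a combinatorial property of a system of $\kappa$ towers of length $\lambda>\kappa$ which implies in ZFC that the additivity number is at most $\kappa$ while $\mathfrak{b}=\lambda$, and we force such a system with a matrix of finite support iterations.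
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Definitions}

Throughout, a \emph{space} is a subspace of the irrationals $\mathbb{R}\setminus\mathbb{Q}$; every separable, metrizable, zero-dimensional space is homeomorphic to such a subspace. A countable open cover $\mathcal{U}$ of a space $X$ is a \emph{$\gamma$-cover} if it is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal{U}$. Let $\Gamma$ be the collection of all countable open $\gamma$-covers of $X$. The space $X$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$ if for each sequence $\langle\mathcal{U}_n:n\in\omega\rangle$ of members of $\Gamma$ there are $U_n\in\mathcal{U}_n$ such that $\{U_n:n\in\omega\}\in\Gamma$. A $\gamma$-cover, enumerated without repetitions, is a sequence of open sets whose characteristic functions converge pointwise to $1$, so the property says that countably many such sequences can always be diagonalized. The \emph{additivity number} $\mathrm{add}(\mathsf{S}_1(\Gamma,\Gamma))$ is the least cardinality of a family of subspaces of $\mathbb{R}\setminus\mathbb{Q}$, each satisfying $\mathsf{S}_1(\Gamma,\Gamma)$,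 whose union does not satisfy $\mathsf{S}_1(\Gamma,\Gamma)$.

We write $\omega=\{0,1,2,\dots\}$ and identify $n\in\omega$ with $\{0,\dots,n-1\}$. The sets of finite and of infinite subsets of $\omega$ are $\mathrm{Fin}$ and $[\omega]^\omega$, and $\max\emptyset=-1$. For $a\in[\omega]^\omega$, the function $e_a$ is the increasing enumeration of $a$, with $e_a(0)=\min a$. ``Almost all'' means all but finitely many; $a\subseteq^*b$ means that $a\setminus b$ is finite, and $f\le^*g$ means that $f(n)\le g(n)$ for almost all $n$. The power set $\mathcal{P}(\omega)$ carries the Cantor topology, in which the sets $\{y: y\cap k=x\cap k\}$, $k\in\omega$, are the basic clopen neighborhoods of $x$. We fix an embedding of $\mathcal{P}(\omega)$ into $\mathbb{R}\setminus\mathbb{Q}$ and regard the subsets of $\mathcal{P}(\omega)$ as spaces.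

The following cardinals occur. The \emph{bounding number} $\mathfrak{b}$ is the least size of a $\le^*$-unbounded family in $\omega^\omega$, and the \emph{dominating number} $\mathfrak{d}$ is the least size of a family $F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ satisfies $g\le^*f$ for some $f\in F$; we have $\mathfrak{b}\le\mathfrak{d}\le\mathfrak{c}=2^{\aleph_0}$. A family $D\subseteq[\omega]^\omega$ is \emph{open} if it is closed under infinite almost-subsets, and \emph{dense} if every infinite set almost contains a member of $D$. The \emph{distributivity number} $\mathfrak{h}$ is the least size of a collection of open dense families with empty intersection. A family of subsets of $\omega$ has the \emph{strong finite intersection property} (SFIP) if all its finite intersections are infinite, the empty intersection being $\omega$; a \emph{pseudointersection} of the family is an infinite set almost contained in each member. The cardinal $\mathfrak{p}$ is the least size of a family with SFIP and no pseudointersection.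

\begin{lemma}\label{lem:ph}
$\aleph_1\le\mathfrak{p}\le\mathfrak{h}$.
\end{lemma}

\begin{proof}
If $\{a_n:n\in\omega\}$ has SFIP, choose $x_0<x_1<\cdots$ with $x_n\in a_0\cap\dots\cap a_n$; the set of the $x_n$ is a pseudointersection. Now let $D_\eta$, $\eta<\mu$, be open dense families, where $\mu<\mathfrak{p}$. A $\subseteq^*$-decreasing sequence of infinite sets has SFIP, since a finite intersection almost contains the last set involved. Build such a sequence with $a_\eta\in D_\eta$: given $a_\zeta$ for $\zeta<\eta$, take a pseudointersection $b$ of them, which exists since $|\eta|<\mathfrak{p}$, and a member $a_\eta$ of $D_\eta$ almost contained in $b$. A pseudointersection of all the $a_\eta$ lies in $\bigcap_{\eta<\mu}D_\eta$ by openness.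
\end{proof}

\subsection{Selectors and the first guess}\label{sub:selectors}

An infinite subfamily of a $\gamma$-cover is a $\gamma$-cover. Given $\gamma$-covers $\mathcal{U}_n$, pick pairwise distinct sets $W_k\in\mathcal{U}_{n_k}$, where the sequence $n_0,n_1,\dots$ takes every value infinitely often, and replace $\mathcal{U}_n$ by $\{W_k:n_k=n\}$. So in verifying $\mathsf{S}_1(\Gamma,\Gamma)$ we may assume that the covers are pairwise disjoint as families. Enumerate $\mathcal{U}_n=\{U^n_m:m\in\omega\}$ without repetitions. A selection is then a function $g\in\omega^\omega$, which we call a \emph{selector}, and we say that $g$ is \emph{good for} the point $x$ if $x\in U^n_{g(n)}$ for almost all $n$. Since $n\mapsto U^n_{g(n)}$ is injective, $\{U^n_{g(n)}:n\in\omega\}$ is a $\gamma$-cover exactly when $g$ is good for every point of $X$.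

For a point $x$ let
\begin{equation}\label{eq:fx}
f_x(n)=\min\{k: x\in U^n_m\text{ for all }m\ge k\}.
\end{equation}
Every $g$ with $f_x\le^*g$ is good for $x$. Hence a space with fewer than $\mathfrak{b}$ points satisfies $\mathsf{S}_1(\Gamma,\Gamma)$: take for $g$ a $\le^*$-bound of the functions $f_x$. It is tempting to treat a union of fewer than $\mathfrak{b}$ spaces $X_\alpha$ in the same way, by taking a selector $g_\alpha$ good for all points of $X_\alpha$ and then a common bound of the $g_\alpha$. This suggests the value $\mathfrak{b}$ for the additivity number. The argument has a gap: nothing says that a function above $g_\alpha$ is still good for the points of $X_\alpha$, unless $g_\alpha$ bounds the functions $f_x$ for $x\in X_\alpha$, and we shall meet spaces with $\mathsf{S}_1(\Gamma,\Gamma)$ for which these functions form a dominating family. For such spaces a good selector has to \emph{avoid} certain values, and being large does not help.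

Scheepers proved that
\begin{equation}\label{eq:scheepers}
\mathfrak{h}\le\mathrm{add}(\mathsf{S}_1(\Gamma,\Gamma))\le\mathfrak{b}.
\end{equation}
Under the Continuum Hypothesis $\mathfrak{h}=\mathfrak{b}=\aleph_1$, so equality on the right is consistent. The following problem is posed in \cite{Tsaban}.

\begin{quote}
\emph{Is it consistent that $\mathrm{add}(\mathsf{S}_1(\Gamma,\Gamma))<\mathfrak{b}$?}
\end{quote}

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $\kappa<\lambda$ be regular uncountable cardinals with $\lambda^{<\lambda}=\lambda$. Some ccc forcing extension satisfies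
\[
\mathfrak{p}=\mathfrak{h}=\mathrm{add}(\mathsf{S}_1(\Gamma,\Gamma))=\kappa<\lambda=\mathfrak{b}=\mathfrak{d}=\mathfrak{c}.
\]
In particular, $\mathrm{add}(\mathsf{S}_1(\Gamma,\Gamma))=\aleph_1<\mathfrak{b}=\aleph_2$ is consistent relative to ZFC.
\end{theorem}

The proof splits into a topological part, carried out in ZFC, and a forcing construction that involves no topology.

\begin{theorem}\label{thm:zfc}
Let $\kappa<\lambda$ be infinite cardinals, $\lambda$ regular, and let $t^\alpha_\xi\in[\omega]^\omega$, for $\alpha<\kappa$ and $\xi<\lambda$, satisfy:
\begin{itemize}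
\item[(T1)] $t^\alpha_\xi\subseteq^*t^\alpha_\eta$ for all $\alpha<\kappa$ and $\eta<\xi<\lambda$;
\item[(T2)] for all $\alpha<\kappa$ and $f\in\omega^\omega$ there is $\xi_0<\lambda$ with $f\le^*e_{t^\alpha_\xi}$ for all $\xi\ge\xi_0$;
\item[(T3)] for each $r\in[\omega]^\omega$ there is $\alpha<\kappa$ such that $r\cap t^\alpha_\xi$ is infinite for all $\xi<\lambda$.
\end{itemize}
Then $\mathfrak{b}=\mathfrak{d}=\lambda$, each space $X_\alpha=\{t^\alpha_\xi:\xi<\lambda\}\cup\mathrm{Fin}\subseteq\mathcal{P}(\omega)$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$, and $\bigcup_{\alpha<\kappa}X_\alpha$ does not, not even for clopen $\gamma$-covers. Hence $\mathrm{add}(\mathsf{S}_1(\Gamma,\Gamma))\le\kappa<\lambda=\mathfrak{b}$.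
\end{theorem}

\begin{theorem}\label{thm:forcing}
Let $\kappa<\lambda$ be regular uncountable cardinals with $\lambda^{<\lambda}=\lambda$. There is a ccc forcing extension in which \textup{(T1)--(T3)} hold for some family $\langle t^\alpha_\xi:\alpha<\kappa,\ \xi<\lambda\rangle$, $\mathfrak{c}=\lambda$ and $\mathfrak{p}\ge\kappa$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A ccc forcing preserves cardinals and cofinalities, so Theorem~\ref{thm:zfc} applies in the extension given by Theorem~\ref{thm:forcing}. There $\mathfrak{b}=\mathfrak{d}=\mathfrak{c}=\lambda$ and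
\[
\kappa\le\mathfrak{p}\le\mathfrak{h}\le\mathrm{add}(\mathsf{S}_1(\Gamma,\Gamma))\le\kappa
\]
by Theorem~\ref{thm:forcing}, Lemma~\ref{lem:ph}, the bound \eqref{eq:scheepers} and Theorem~\ref{thm:zfc}. If the ground model satisfies GCH, then $\aleph_2^{\aleph_1}=(2^{\aleph_1})^{\aleph_1}=2^{\aleph_1}=\aleph_2$, so $\kappa=\aleph_1$ and $\lambda=\aleph_2$ satisfy the hypotheses.
\end{proof}

The bound \eqref{eq:scheepers} serves only to compute the exact value of the additivity number; the strict inequality asked for in the problem follows from Theorems~\ref{thm:zfc} and~\ref{thm:forcing} alone.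

We call the sequence $\langle t^\alpha_\xi:\xi<\lambda\rangle$ the \emph{tower $\alpha$}. By \eqref{eq:scheepers} the conclusion of Theorem~\ref{thm:zfc} requires $\mathfrak{h}\le\kappa$, and condition (T3) is a concrete form of this inequality.

\begin{remark}\label{rem:dense}
Let $D_\alpha$ be the family of $r\in[\omega]^\omega$ such that $r\cap t^\alpha_\xi$ is finite for some $\xi<\lambda$. Condition (T3) says that $\bigcap_{\alpha<\kappa}D_\alpha=\emptyset$. Each $D_\alpha$ is open, and (T2) makes it dense. Indeed, given an infinite $r$, take $t=t^\alpha_\xi$ with $e_t(n)>e_r(2n)$ for almost all $n$. If $r\setminus t$ had only $c<\omega$ elements, then at least $n+1$ of the numbers $e_r(0),\dots,e_r(n+c)$ would lie in $t$, and so $e_t(n)\le e_r(n+c)\le e_r(2n)$ for $n\ge c$. Hence $r\setminus t$ is an infinite subset of $r$ in $D_\alpha$. So (T2) and (T3) imply $\mathfrak{h}\le\kappa$; in particular, countably many towers never suffice.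
\end{remark}

Theorem~\ref{thm:zfc} is proved in Section~\ref{sec:towers}. Section~\ref{sec:plan} explains the shape of the forcing construction, which occupies Sections~\ref{sec:poset}--\ref{sec:steps}.

\section{Towers with the finite sets: proof of Theorem~\ref{thm:zfc}}\label{sec:towers}

\subsection{The cardinals $\mathfrak{b}$ and $\mathfrak{d}$}

Given fewer than $\lambda$ functions, let $\xi$ be the supremum of the ordinals $\xi_0$ that (T2) provides for them with $\alpha=0$. Since $\lambda$ is regular, $\xi<\lambda$, and $e_{t^0_\xi}$ is a $\le^*$-bound of all the given functions. So $\mathfrak{b}\ge\lambda$. By (T2) the family $\{e_{t^0_\xi}:\xi<\lambda\}$ is dominating, so $\mathfrak{d}\le\lambda$.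

\subsection{The union fails the property}

Let $X=\bigcup_{\alpha<\kappa}X_\alpha$. We want covers for which a good selector is forced to have its range in each of the families $D_\alpha$ of Remark~\ref{rem:dense}. For $1\le n\le m$ let
\[
U^n_m=\{x\in X: m\notin x\text{ or }|x\cap m|\ge n\}.
\]
Membership depends only on $x\cap(m+1)$, so $U^n_m$ is clopen in $X$. A point $x$ is outside $U^n_m$ exactly when $m$ is one of the first $n$ elements of $x$; for instance, $x\notin U^1_m$ means $m=\min x$. For fixed $x$ and $n$ this happens for at most $n$ values of $m$. The finite sets show that the sets $U^n_m$ are pairwise distinct: if $m<m'$, then $\{m'\}\in U^n_m\setminus U^{n'}_{m'}$, and if $n<n'\le m$, then $\{0,\dots,n-1,m\}\in U^n_m\setminus U^{n'}_m$. So the families $\mathcal{U}_n=\{U^n_m:m\ge n\}$, $n\ge1$, are pairwise disjoint clopen $\gamma$-covers of $X$. For an infinite $x$ the function \eqref{eq:fx} is $f_x(n)=e_x(n-1)+1$, so by (T2) the functions $f_x$ with $x\in X_\alpha$ are dominating, as announced in Section~\ref{sub:selectors}.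

Suppose that $g(n)\ge n$ for $n\ge1$ and that $g$ is good for every point of $X$. The set $r=\{g(n):n\ge1\}$ is infinite. Take $\alpha$ as in (T3) for $r$. By (T2), applied to $k\mapsto g(k+1)+1$, there is $\xi$ such that $t=t^\alpha_\xi$ satisfies $e_t(n-1)>g(n)$ for almost all $n$. For these $n$ the elements of $t$ below $g(n)$ are among $e_t(0),\dots,e_t(n-2)$, so $|t\cap g(n)|<n$. Since $r\cap t$ is infinite, $g(n)\in t$ for infinitely many $n$. Thus $t\notin U^n_{g(n)}$ for infinitely many $n$, and $g$ is not good for $t$. This contradiction shows that $X$ fails $\mathsf{S}_1(\Gamma,\Gamma)$ for the clopen covers $\mathcal{U}_n$.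

\subsection{A single tower has the property}

Fix $\alpha$ and write $t_\xi=t^\alpha_\xi$, $X=X_\alpha$. The role of the finite sets is visible at the point $\emptyset$: an open set containing $\emptyset$ contains every $x\in X$ that misses a long enough interval $[0,u')$. In the same way, an open set containing all subsets of $u$ contains every $x\in X$ that misses a long enough interval $[u,u')$. By (T2) some member of the tower has infinitely many such gaps, by (T1) all later members inherit them, and the earlier members are fewer than $\mathfrak{b}$ and can be handled by domination.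

Let $\mathcal{U}_n=\{U^n_m:m\in\omega\}$ be pairwise disjoint open $\gamma$-covers of $X$, enumerated without repetitions. We construct numbers $u_0<u_1<\cdots$ and $m^n_i$ for $n\le i$. Let $u_0=0$ and suppose $u_i$ is given. The set $\mathcal{P}(u_i)$ is a finite subset of $X$, so for each $n\le i$ there is $m^n_i\ge i$ with $\mathcal{P}(u_i)\subseteq U^n_{m^n_i}$. These finitely many sets are open, so there is $u_{i+1}>u_i$ such that $\{x\in X:x\cap u_{i+1}=s\}\subseteq U^n_{m^n_i}$ for all $s\subseteq u_i$ and $n\le i$. If $x$ misses $[u_i,u_{i+1})$, then $x\cap u_{i+1}\subseteq u_i$, and therefore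
\begin{equation}\label{eq:gap}
x\in X,\ \ x\cap[u_i,u_{i+1})=\emptyset\quad\Longrightarrow\quad x\in U^n_{m^n_i}\ \text{ for all }n\le i.
\end{equation}

There is $\xi_0<\lambda$ such that $J=\{i:t_{\xi_0}\cap[u_i,u_{i+1})=\emptyset\}$ is infinite. Otherwise, for each $\xi$ there is $c$ such that $t_\xi$ meets $[u_i,u_{i+1})$ for all $i\ge c$. The intervals with $i=c,\dots,c+n$ then give $n+1$ elements of $t_\xi$ below $u_{c+n+1}$, so $e_{t_\xi}(n)<u_{c+n+1}\le u_{2n+1}$ for $n\ge c$. This contradicts (T2) for $f(n)=u_{2n+1}$.

Since $|\xi_0|<\lambda=\mathfrak{b}$, there is $h\in\omega^\omega$ with $f_{t_\xi}\le^*h$ for all $\xi<\xi_0$, where $f_x$ is as in \eqref{eq:fx}. Choose a strictly increasing sequence of $i_n\in J$ with $i_n\ge\max(n,h(n))$, and let $g(n)=m^n_{i_n}$. We check that $g$ is good for every point of $X$.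
\begin{itemize}
\item If $s\in\mathrm{Fin}$, then $s\subseteq u_{i_n}$ for almost all $n$, and for these $n$ we have $s\in U^n_{g(n)}$ by \eqref{eq:gap}.
\item If $\xi<\xi_0$, then $g(n)\ge i_n\ge h(n)\ge f_{t_\xi}(n)$ for almost all $n$.
\item If $\xi\ge\xi_0$, then $t_\xi\subseteq^*t_{\xi_0}$ by (T1). The intervals are pairwise disjoint, so $t_\xi$ misses $[u_i,u_{i+1})$ for almost all $i\in J$, and $t_\xi\in U^n_{g(n)}$ for almost all $n$ by \eqref{eq:gap}.
\end{itemize}
So $X_\alpha$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$, and the proof of Theorem~\ref{thm:zfc} is complete.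

\begin{remark}
The finite sets cannot be omitted. Let $Y=\{t_\xi:\xi<\lambda\}$ and $W^n_m=\{x\in Y:e_x(n)\le m\}$, a clopen subset of $Y$. By (T2) the numbers $e_x(n_0)$, $x\in Y$, are unbounded for some $n_0$, and then the same holds for all $n\ge n_0$. For such $n$ the sets $W^n_m$ increase to $Y$ without reaching it, so they form a $\gamma$-cover. After passing to pairwise disjoint infinite subfamilies, a good selector would give a $\le^*$-bound of $\{e_x:x\in Y\}$, contrary to (T2).
\end{remark}

\section{The shape of the forcing construction}\label{sec:plan}

We use the usual convention that the ground model $V$ is a countable transitive model of ZFC. Then every condition of a poset in $V$ belongs to a generic filter, a condition $p$ forces a statement iff the statement holds in $V[G]$ for every generic $G\ni p$, and whatever holds in $V[G]$ is forced by some $p\in G$. The same applies to generic extensions of $V$, and all models below are of this kind; they are transitive and have the same ordinals. Stronger conditions are smaller.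

Conditions (T1) and (T2) are natural targets for an iteration of length $\lambda$: assign a tower to each step, and add an infinite set that is almost contained in the members of this tower built so far and whose enumeration dominates all functions present so far. The difficulty is (T3). A generic set meets those sets $r$ that are already present and meet the earlier members of its tower. But $r$ may appear later, like the complement of $t^\alpha_0$, and we must make sure that no $r$, however late, is almost disjoint from some member of each of the $\kappa$ towers.

The remedy is to control not only \emph{when} a set appears but also \emph{where}. Say that $a\subseteq\omega$ \emph{hits} a model $N$ if $a\cap r$ is infinite for every infinite $r\subseteq\omega$ in $N$. We build models $V_{\gamma,i}$ for $\gamma\le\kappa$ (the \emph{rows}) and $i\le\lambda$ (the \emph{columns}), increasing in both indices. Each step $i<\lambda$ is assigned an ordinal $\beta(i)<\kappa$; it adds a set $t_i$ to the rows $\gamma>\beta(i)$ and nothing to the rows $\gamma\le\beta(i)$ (Figure~\ref{fig:matrix}). The steps that build tower $\alpha$ have $\beta(i)=\alpha$,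 so the tower grows in row $\alpha+1$ while row $\alpha$ stands still. We shall prove that every subset of $\omega$ in $V_{\kappa,\lambda}$ lies in $V_{\alpha,\lambda}$ for some $\alpha<\kappa$, and that every member of tower $\alpha$ hits $V_{\alpha,\lambda}$. Together these facts give (T3).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.3cm,y=0.8cm]
\foreach \x in {0,1,2,3} {
  \draw[dotted] (\x,0) -- (\x,4.4);
  \foreach \y in {0,1,2,3,4.4} \fill (\x,\y) circle (1.6pt);
}
\foreach \y/\lab in {0/0,1/1,2/2,3/3,4.4/\kappa} \node at (-0.4,\y) {$\gamma=\lab$};
\foreach \x/\lab in {0/i,1/i+1,2/i+2,3/i+3} \node at (\x,-0.6) {$\lab$};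
\foreach \x/\lab in {0.5/1,1.5/0,2.5/2} \node at (\x,5) {$\beta=\lab$};
\foreach \x/\y in {0/2,0/3,0/4.4,1/1,1/2,1/3,1/4.4,2/3,2/4.4}
  \draw[->,thick] (\x+0.08,\y) -- (\x+0.92,\y);
\foreach \x/\y in {0/0,0/1,1/0,2/0,2/1,2/2}
  \draw[double,double distance=1.5pt] (\x+0.08,\y) -- (\x+0.92,\y);
\end{tikzpicture}
\caption{Three consecutive steps in the matrix of models $V_{\gamma,i}$ (dots), which increase upward and to the right. A step with parameter $\beta$ adds one and the same subset of $\omega$ to every row $\gamma>\beta$ (arrows) and leaves the rows $\gamma\le\beta$ unchanged (double lines). For the pair of rows $1$ and $2$, the first step changes only the upper row, the second changes both, and the third changes neither.}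
\label{fig:matrix}
\end{figure}

This plan puts two demands on the poset used in one step, for models $N\subseteq M$ that will be two rows of the same column. First, (T2) requires $t_i$ to dominate the functions of the top row, while $t_i$ must belong to row $\beta(i)+1$. So a generic filter for the poset of $M$ has to induce a generic filter for the poset of $N$, with the same generic set (Lemma~\ref{lem:trace}). Second, a step with $\beta(i)<\alpha$ adds new sets to row $\alpha$, and the members of tower $\alpha$ have to hit the enlarged model (Lemma~\ref{lem:preserve}).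

\section{The poset for one step}\label{sec:poset}

\subsection{Definition and the generic set}

Let $\Phi$ be the set of functions $\varphi:\mathrm{Fin}\to\omega$. Let $W$ be a model and $A=\langle a_\eta:\eta\in I\rangle\in W$ a sequence of subsets of $\omega$ with SFIP. For finite $H\subseteq I$ put $a_H=\bigcap_{\eta\in H}a_\eta$, an infinite set, with $a_\emptyset=\omega$. The poset $Q^W(A)$ consists of the triples $(s,H,\varphi)$ with $s\in\mathrm{Fin}$, $H\subseteq I$ finite and $\varphi\in\Phi\cap W$. The \emph{stem} $s$ is an initial segment of the generic set; $H$ and $\varphi$ are promises about the elements to come. A set $s'\in\mathrm{Fin}$ is \emph{admissible over} $(s,H,\varphi)$ if $s'$ end-extends $s$ (that is, $s\subseteq s'$ and all elements of $s'\setminus s$ exceed $\max s$; possibly $s'=s$) and every $x\in s'\setminus s$ satisfies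
\[
x\in a_H\qquad\text{and}\qquad x\ge\varphi(s'\cap x).
\]
Put $(s',H',\varphi')\le(s,H,\varphi)$ iff $s'$ is admissible over $(s,H,\varphi)$, $H\subseteq H'$ and $\varphi\le\varphi'$ pointwise. The weakest condition is $(\emptyset,\emptyset,0)$. Only the third coordinate of a condition depends on $W$; admissibility and the order depend on $A$ and on the triples, not on the model.

\begin{lemma}\label{lem:order}
Let $p=(s,H,\varphi)$ and $p'=(s',H',\varphi')$ be conditions.
\begin{itemize}
\item[(a)] If $p'\le p$ and $u$ is admissible over $p'$, then $u$ is admissible over $p$. Hence $\le$ is transitive.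
\item[(b)] If $u$ is admissible over $p$, then $(u,H,\varphi)\le p$.
\item[(c)] $p$ and $p'$ are compatible iff some $u$ is admissible over both; in that case $(u,H\cup H',\max(\varphi,\varphi'))$ is a common extension. In particular, conditions with the same stem are compatible.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x\in u\setminus s$. If $x\in s'$, then $u\cap x=s'\cap x$ and the requirements hold because $s'$ is admissible over $p$. If $x\notin s'$, then $x\in a_{H'}\subseteq a_H$ and $x\ge\varphi'(u\cap x)\ge\varphi(u\cap x)$. Part (b) is immediate from the definition. In (c), the stem of a common extension is admissible over both conditions, and the converse is the displayed triple.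
\end{proof}

For a filter $K$ that is $Q^W(A)$-generic over $W$, let $t_K$ be the union of the stems of the conditions in $K$. Any two of these stems are initial segments of a third. So if $(s,H,\varphi)\in K$, then $s$ is an initial segment of $t_K$; and each $x\in t_K\setminus s$ lies in the stem $s''$ of an extension of $(s,H,\varphi)$ in $K$, where $s''\cap x=t_K\cap x$, so that $x\in a_H$ and $x\ge\varphi(t_K\cap x)$.

\begin{lemma}\label{lem:generic}
Let $K$ be $Q^W(A)$-generic over $W$.
\begin{itemize}
\item[(a)] If $r\in W$ and $r\cap a_H$ is infinite for every finite $H\subseteq I$, then $r\cap t_K$ is infinite. In particular, $t_K$ is infinite.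
\item[(b)] $t_K\subseteq^*a_\eta$ for all $\eta\in I$.
\item[(c)] $f\le^*e_{t_K}$ for all $f\in\omega^\omega\cap W$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given $(s,H,\varphi)$ and $n$, choose $x\in r\cap a_H$ with $x>\max s$, $x\ge n$ and $x\ge\varphi(s)$; then $(s\cup\{x\},H,\varphi)\le(s,H,\varphi)$. So the conditions whose stem contains an element of $r\setminus n$ form a dense set in $W$. For the last statement take $r=\omega$.
(b) The conditions with $\eta\in H$ are dense, and if such a condition is in $K$, then $t_K\setminus s\subseteq a_\eta$.
(c) The conditions with $\varphi(u)\ge f(|u|)$ for all $u$ are dense. If such a condition is in $K$ and $k\ge|s|$, then $x=e_{t_K}(k)$ is not in $s$ and $|t_K\cap x|=k$, so $x\ge f(k)$.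
\end{proof}

\subsection{A dichotomy for stems}

From now on $N\subseteq M$ are models and $A\in N$ has SFIP, so that $Q^N(A)\subseteq Q^M(A)$. A condition $(s,H,\varphi)\in Q^M(A)$ may have a function $\varphi$ that grows faster than everything in $N$. We need to know which sets of stems $S\in N$ can be reached from $s$ \emph{no matter what $\varphi$ is}. One step back from $S$ are those $s$ with $s\cup\{x\}\in S$ for infinitely many $x\in a_H$: one of these $x$ exceeds $\varphi(s)$. Iterating this step leads to the following closure.

For an infinite $B\subseteq\omega$ and $S\subseteq\mathrm{Fin}$ define $S_0=S$,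
\[
S_{\rho+1}=S_\rho\cup\{s: s\cup\{x\}\in S_\rho\text{ for infinitely many }x\in B\text{ with }x>\max s\},
\]
and take unions at limit ordinals. As $\mathrm{Fin}$ is countable, the sequence is constant from some countable ordinal on; its final value $S^*$ is the \emph{$B$-closure} of $S$. It is \emph{closed}: if $s\cup\{x\}\in S^*$ for infinitely many $x\in B$ with $x>\max s$, then $s\in S^*$. The \emph{rank} of $s\in S^*$ is the least $\rho$ with $s\in S_\rho$; it is $0$ or a successor ordinal.

\begin{lemma}\label{lem:dichotomy}
Let $H\subseteq I$ be finite, $S\subseteq\mathrm{Fin}$, $S\in N$, and let $S^*$ be the $a_H$-closure of $S$ computed in $N$.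
\begin{itemize}
\item[(i)] If $s\in S^*$ and $\varphi\in\Phi\cap M$, then some $s'\in S$ is admissible over $(s,H,\varphi)$.
\item[(ii)] If $s\notin S^*$, there is $\varphi_0\in\Phi\cap N$ such that no $s'$ admissible over $(s,H,\varphi_0)$ is in $S^*$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Induct on the rank of $s$. If it is $0$, take $s'=s$. If it is $\rho+1$, pick $x\in a_H$ with $x>\max s$, $x\ge\varphi(s)$ and $s\cup\{x\}\in S_\rho$. By induction some $s'\in S$ is admissible over $(s\cup\{x\},H,\varphi)\le(s,H,\varphi)$, and Lemma~\ref{lem:order}(a) applies.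

(ii) Work in $N$. If $u\notin S^*$, then, $S^*$ being closed, only finitely many $x\in a_H$ with $x>\max u$ have $u\cup\{x\}\in S^*$; let $\varphi_0(u)$ exceed all of them. If $u\in S^*$, let $\varphi_0(u)=0$. We induct on $|s'\setminus s|$. The case $s'=s$ is the hypothesis. Otherwise let $x=\max s'$ and $u=s'\setminus\{x\}$. Then $u$ is admissible over $(s,H,\varphi_0)$, so $u\notin S^*$; and $x\in a_H$, $x\ge\varphi_0(u)$, so $s'=u\cup\{x\}\notin S^*$.
\end{proof}

The bound $\varphi_0(u)$ depends on the whole set $u$, not only on its size. This is the reason for letting the promises $\varphi$ be functions on $\mathrm{Fin}$.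

\subsection{The trace of a generic filter}

Recall that a set $D$ of conditions is \emph{predense} if every condition is compatible with an element of $D$, and that a generic filter meets every predense set of the ground model.

\begin{lemma}\label{lem:trace}
Two elements of $Q^N(A)$ are compatible in $Q^N(A)$ iff they are compatible in $Q^M(A)$. If $D\in N$ is predense in $Q^N(A)$, then it is predense in $Q^M(A)$. If $G'$ is $Q^M(A)$-generic over $M$, then $G=G'\cap Q^N(A)$ is $Q^N(A)$-generic over $N$, and $t_G=t_{G'}$.
\end{lemma}

\begin{proof}
The first statement follows from Lemma~\ref{lem:order}(c). Let $q=(s,H,\varphi)\in Q^M(A)$, let $S\in N$ be the set of all $s'$ that are admissible over some $d\in D$, and let $S^*$ be its $a_H$-closure in $N$. If $s\notin S^*$, take $\varphi_0$ from Lemma~\ref{lem:dichotomy}(ii). No $s'$ admissible over $(s,H,\varphi_0)\in Q^N(A)$ is in $S$, so by Lemma~\ref{lem:order}(c) this condition is incompatible with all elements of $D$, which is impossible. So $s\in S^*$, by Lemma~\ref{lem:dichotomy}(i) some $s'\in S$ is admissible over $q$, and $q$ is compatible with an element of $D$.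

It follows that $G$ meets every predense subset of $Q^N(A)$ in $N$, and that its elements are pairwise compatible in $Q^N(A)$; it is also upward closed. For $p,p'\in G$, the set of $d\in Q^N(A)$ that extend both $p$ and $p'$ or are incompatible with one of them is dense and in $N$; an element of $G$ in this set extends both. So $G$ is a generic filter. Finally, the stems of the conditions in $G$ are initial segments of both $t_G$ and $t_{G'}$, and their sizes are unbounded because $t_G$ is infinite.
\end{proof}

\subsection{Preservation of hitting}

Let $\dot r\in N$ be a $Q^N(A)$-name forced by the weakest condition to be an infinite subset of $\omega$, let $a\in M$ hit $N$, and let $q=(s,H,\varphi)\in Q^M(A)$. We want to extend $q$ so as to put a large element of $a$ into $\dot r$. All we know about $a$ is that it meets the infinite sets of $N$, so we have to extract from $\dot r$ an infinite set in $N$ of numbers that can be put into $\dot r$ below $q$, although $\varphi$ is not available in $N$. Lemma~\ref{lem:dichotomy}(i) says how. In $N$, for $k\in\omega$ and $u\in\mathrm{Fin}$, let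
\begin{equation}\label{eq:K}
S_k=\{u:\exists H',\varphi'\ \ (u,H',\varphi')\Vdash_{Q^N(A)}k\in\dot r\},\qquad K_u=\{k:u\in S_k^*\},
\end{equation}
where $S^*_k$ is the $a_H$-closure of $S_k$. The numbers in $K_u$ can be put into $\dot r$ from the stem $u$ whatever the promise $\varphi$. Two examples show the two ways in which this leads to an element of $a$. Let $\dot t$ be the name of the generic set.

\begin{example}\label{ex:parity}
Let $I=\emptyset$, so that $a_H=\omega$, and let $\dot r$ name $\{2j+\varepsilon: j\in\omega,\ \varepsilon\in\{0,1\},\ e_{\dot t}(j)\equiv\varepsilon\bmod 2\}$. Fix $k=2j+\varepsilon$. A condition whose stem has at most $j$ elements can be extended so that $e_{\dot t}(j)$ has either parity, so $S_k$ consists of the $u$ with $|u|>j$ whose $j$th element (counting from $0$) has parity $\varepsilon$. If $|u|=j$, then $u\cup\{x\}\in S_k$ for all large $x$ of parity $\varepsilon$, so $u$ has rank $1$; going backward, $u$ with $|u|\le j$ has rank $j+1-|u|$. Hence $K_s$ contains all $k\ge2|s|$, although no condition with stem $s$ forces any of them into $\dot r$. \emph{Here $K_s$ is infinite.} Pick a large $k=2j+\varepsilon\in a\cap K_s$,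 extend $s$ admissibly to a set $u$ of size $j$, and add an $x\ge\varphi(u)$ of parity $\varepsilon$.
\end{example}

\begin{example}\label{ex:t}
Let $A$ be arbitrary and $\dot r=\dot t$. If $k\notin u$, then any condition with stem $u$ can be extended by adding an element $x>k$, which forces $k\notin\dot t$. So $S_k=\{u:k\in u\}$. This set is closed, since $k\in u\cup\{x\}$ for two values of $x$ implies $k\in u$, and so $K_u=u$. \emph{Here $K_s$ is finite, but the sets $K_{s\cup\{x\}}$ contribute infinitely many new numbers} $k_x=x$ as $x$ ranges over $a_H$. These form an infinite set in $N$, so some $x\ge\varphi(s)$ in $a_H$ lies in $a$, and we add it to the stem.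
\end{example}

In general, if neither situation occurs at any stem below $q$, then the sets $K_u$ stay bounded below a suitable strengthening of $q$, and this contradicts that $\dot r$ is infinite.

\begin{lemma}\label{lem:preserve}
Let $a\in M$ hit $N$. Let $G'$ be $Q^M(A)$-generic over $M$ and $G=G'\cap Q^N(A)$. Then $a$ hits $N[G]$.
\end{lemma}

\begin{proof}
Suppose that $r\in N[G]$ is infinite and $r\cap a\subseteq n$. Let $\dot r\in N$ be a name for $r$ that the weakest condition forces to be an infinite subset of $\omega$. For any filter $L$ that is $Q^M(A)$-generic over $M$, write $\dot r[L]$ for the value of $\dot r$ under $L\cap Q^N(A)$. By Lemma~\ref{lem:trace}, $\dot r[L]$ is infinite, and $k\in\dot r[L]$ iff some $p\in L\cap Q^N(A)$ forces $k\in\dot r$ over $N$. There is $q=(s,H,\varphi)\in G'$ such that $\dot r[L]\cap a\subseteq n$ for all generic $L\ni q$. Define $S_k$ and $K_u$ by \eqref{eq:K} for this $H$; the map $u\mapsto K_u$ is in $N$.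

\emph{Step 1: if $u$ is admissible over $q$, then $K_u\cap a\subseteq n$, and $K_u$ is finite.} Let $k\in K_u\cap a$. By Lemma~\ref{lem:dichotomy}(i) some $u'\in S_k$ is admissible over $(u,H,\varphi)$, hence over $q$. Let $p=(u',H',\varphi')\in Q^N(A)$ force $k\in\dot r$. Then $p$ and $q$ are compatible by Lemma~\ref{lem:order}(c), so some generic $L$ contains both, and $k\in\dot r[L]\cap a\subseteq n$. As $K_u\in N$ and $a$ hits $N$, the set $K_u$ is finite.

Fix $m$ with $K_s\subseteq m$.

\emph{Step 2: if $u$ is admissible over $q$ and $K_u\subseteq m$, then $K_{u\cup\{x\}}\subseteq m$ for almost all $x\in a_H$ with $x>\max u$.} Otherwise the set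
\[
Y=\{x\in a_H: x>\max u,\ x\ge\varphi(u),\ K_{u\cup\{x\}}\not\subseteq m\}
\]
is infinite. It belongs to $N$, because its definition uses only the number $\varphi(u)$. For $x\in Y$ let $k_x=\min(K_{u\cup\{x\}}\setminus m)$. No $k$ equals $k_x$ for infinitely many $x$: since $S^*_k$ is closed, this would give $u\in S^*_k$, that is, $k\in K_u\subseteq m$. So $\{k_x:x\in Y\}$ is an infinite set in $N$, and there is $x\in Y$ with $k_x\in a$ and $k_x\ge n$. But $u\cup\{x\}$ is admissible over $q$, which contradicts Step 1.

\emph{Step 3: the contradiction.} In $M$, define $\varphi_1\ge\varphi$ as follows: if $u$ is admissible over $q$ and $K_u\subseteq m$, let $\varphi_1(u)\ge\varphi(u)$ exceed the finitely many exceptions $x$ in Step 2; otherwise let $\varphi_1(u)=\varphi(u)$. Let $q_1=(s,H,\varphi_1)\le q$. Then $K_u\subseteq m$ for every $u$ admissible over $q_1$, by induction on $|u\setminus s|$: if $u\ne s$ and $x=\max u$, then $u'=u\setminus\{x\}$ is admissible over $q_1$ and hence over $q$, we have $K_{u'}\subseteq m$, and $x\in a_H$ is at least $\varphi_1(u')$. Take a generic $L\ni q_1$, a number $k\ge m$ in the infinite set $\dot r[L]$,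 and $p=(s_p,H_p,\varphi_p)\in L\cap Q^N(A)$ forcing $k\in\dot r$ over $N$. As $p$ and $q_1$ are compatible, some $u$ is admissible over both. Then $(u,H_p,\varphi_p)\in Q^N(A)$ extends $p$, so $u\in S_k$ and $k\in K_u\subseteq m$, a contradiction.
\end{proof}

Both Lemma~\ref{lem:trace} and Lemma~\ref{lem:preserve} use that the set $a_H$ of a condition of $Q^M(A)$ belongs to $N$, which holds because $A\in N$.

\section{The matrix of iterations}\label{sec:matrix}

\subsection{Standard facts}

Let $P\subseteq P'$ be posets in $V$, where $P$ carries the induced order. A \emph{reduction} of $q\in P'$ is a $q^*\in P$ such that every $w\le q^*$ in $P$ is compatible with $q$ in $P'$. The following are equivalent: (a) incompatible elements of $P$ are incompatible in $P'$ and each $q\in P'$ has a reduction; (b) incompatible elements of $P$ are incompatible in $P'$ and maximal antichains of $P$ are maximal in $P'$; (c) $G'\cap P$ is $P$-generic for every $P'$-generic $G'$. In this case $P$ is a \emph{complete suborder} of $P'$, written $P\lessdot P'$; by (c) the relation $\lessdot$ is transitive. A $P$-name is regarded as a $P'$-name evaluated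 by $G'\cap P$. We use two consequences of $P\lessdot P'$.
\begin{itemize}
\item[(C1)] A condition $p\in P$ forces a statement over $P$ iff it forces over $P'$ that the statement holds in $V[G'\cap P]$. (If $p$ does not force it over $P$, some $w\le p$ in $P$ forces the negation; take $G'\ni w$.)
\item[(C2)] A maximal antichain $Z$ of $P'$ with $Z\subseteq P$ is a maximal antichain of $P$. (Each $w\in P$ is compatible with an element of $Z$ in $P'$, hence in $P$.)
\end{itemize}

A map $e:P\to P'$ is a \emph{dense embedding} if it preserves order and incompatibility and has dense range. Then $G'\mapsto e^{-1}[G']$ is a bijection from the $P'$-generic filters onto the $P$-generic filters, and corresponding filters give the same extension. The generic filters of a two-step iteration $P*\dot Q$ are the sets $\{(p,\dot q):p\in G,\ \dot q[G]\in K\}$, where $G$ is $P$-generic over $V$ and $K$ is $\dot Q[G]$-generic over $V[G]$; the extension is $V[G][K]$.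

A \emph{nice $P$-name} for an element of $\Phi$ is given by maximal antichains $Z_u\subseteq P$ and maps $h_u:Z_u\to\omega$, for $u\in\mathrm{Fin}$; its value at $u$ is $h_u(z)$ for the unique $z\in Z_u\cap G$. A nice name for a subset of $\omega$ is given in the same way by $Z_k$ and $h_k:Z_k\to\{0,1\}$, $k\in\omega$. If $p$ forces $\dot\varphi\in\Phi$, then $p$ forces $\dot\varphi$ to equal some nice name, and likewise for subsets of $\omega$. If $P\lessdot P'$, a nice $P$-name is a nice $P'$-name with the same value. A poset is \emph{ccc} if its antichains are countable; then a nice name involves only countably many conditions. The $\Delta$-system lemma states that every uncountable family of finite sets has an uncountable subfamily whose pairwise intersections all equal one fixed set, the root.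

\subsection{The posets $P_{\gamma,i}$}

Let $\kappa<\lambda$ be as in Theorem~\ref{thm:forcing}. By recursion on $i\le\lambda$ we define posets $P_{\gamma,i}$ for all $\gamma\le\kappa$ simultaneously. For $i<\lambda$, once column $i$ is defined, we choose \emph{step data}: an ordinal $\beta(i)<\kappa$, a set $I_i\in V$ with $|I_i|<\lambda$, and a $P_{\beta(i)+1,i}$-name $\dot A_i$ forced to be a sequence $\langle a_{i,\eta}:\eta\in I_i\rangle$ of subsets of $\omega$ with SFIP. The data are specified in Section~\ref{sec:steps}; the results of this section hold for any choice.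

\begin{definition}
$P_{\gamma,i}$ consists of the finite functions $p$ with $\mathrm{dom}\,p\subseteq\{j<i:\beta(j)<\gamma\}$ and values $p(j)=(s,H,\dot\varphi)$, where $s\in\mathrm{Fin}$, $H\subseteq I_j$ is finite and $\dot\varphi$ is a nice $P_{\gamma,j}$-name for an element of $\Phi$. Put $p'\le p$ iff $\mathrm{dom}\,p\subseteq\mathrm{dom}\,p'$ and, for all $j\in\mathrm{dom}\,p$, the condition $p'{\restriction}j$ forces over $P_{\gamma,j}$ that $p'(j)\le p(j)$ in the poset built from $\dot A_j$.
\end{definition}

For this to make sense, $\dot A_j$ must be a $P_{\gamma,j}$-name when $j<i$ and $\gamma>\beta(j)$. This holds because $P_{\beta(j)+1,j}\lessdot P_{\gamma,j}$ by Lemma~\ref{lem:rows} below, which is proved along the recursion, column by column. Each row is a finite support iteration, written so that stems and index sets are actual objects and not names. Two facts are immediate: $P_{\gamma,i+1}=P_{\gamma,i}$ if $\gamma\le\beta(i)$, and $P_{\gamma,i}=\bigcup_{j<i}P_{\gamma,j}$ for limit $i$.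

\begin{lemma}\label{lem:restrict}
Let $\gamma\le\kappa$ and $j\le i\le\lambda$. Then $P_{\gamma,j}\subseteq P_{\gamma,i}$ with the induced order, and for $p,q\in P_{\gamma,i}$:
\begin{itemize}
\item[(a)] $p\le p{\restriction}j\in P_{\gamma,j}$, and $q\le p$ implies $q{\restriction}j\le p{\restriction}j$;
\item[(b)] if $w\in P_{\gamma,j}$ and $w\le p{\restriction}j$, then $w\cup p{\restriction}[j,i)$ is a condition extending $w$ and $p$.
\end{itemize}
Consequently the order is transitive and $P_{\gamma,j}\lessdot P_{\gamma,i}$.
\end{lemma}

\begin{proof}
The requirement on a coordinate $l$ in the definition does not depend on $i$, which gives the inclusion and (a). In (b), the new function agrees with $w$ below $j$, where $w\le p{\restriction}j$ is given, and with $p$ from $j$ on, where there is nothing to force. Transitivity follows by induction on $i$: if $p''\le p'\le p$ and $l\in\mathrm{dom}\,p$, then $p''{\restriction}l\le p'{\restriction}l$ forces $p''(l)\le p'(l)\le p(l)$. By (b), $p{\restriction}j$ is a reduction of $p$; by (a), if $q$ extends $p,p'\in P_{\gamma,j}$, then so does $q{\restriction}j$.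
\end{proof}

In the next lemma $p(i)$ is read as the weakest condition if $i\notin\mathrm{dom}\,p$.

\begin{lemma}\label{lem:step}
Let $\gamma>\beta(i)$. The $P_{\gamma,i+1}$-generic filters are exactly the sets
\[
F\star K=\{p\in P_{\gamma,i+1}:p{\restriction}i\in F,\ p(i)[F]\in K\},
\]
where $F$ is $P_{\gamma,i}$-generic over $V$ and $K$ is $Q^{V[F]}(\dot A_i[F])$-generic over $V[F]$. Moreover $(F\star K)\cap P_{\gamma,i}=F$, $V[F\star K]=V[F][K]$, and $t_K$ is the union of the stems of the $p(i)$, $p\in F\star K$.
\end{lemma}

\begin{proof}
Let $\dot Q$ name the poset built from $\dot A_i$ in the extension by $P_{\gamma,i}$. We show that $e(p)=(p{\restriction}i,p(i))$ is a dense embedding of $P_{\gamma,i+1}$ into $P_{\gamma,i}*\dot Q$. It preserves the order by definition. Given $(w,\dot q)$, strengthen $w$ to $w'$ deciding the first two coordinates $s,H$ of $\dot q$, and take a nice name $\dot\varphi$ that $w'$ forces to equal the third. Then $p''=w'\cup\{(i,(s,H,\dot\varphi))\}$ has $e(p'')\le(w,\dot q)$ and $i\in\mathrm{dom}\,p''$. This gives density. If $(w,\dot q)$ extends $e(p)$ and $e(p')$, then this $p''$ extends $p$ and $p'$,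 so $e$ preserves incompatibility. The description of the generic filters and the first two equalities follow from the standard facts. Each element of $K$ is $(s,H,\dot\varphi)[F]$ for a nice name $\dot\varphi$, and $\{(i,(s,H,\dot\varphi))\}\in F\star K$; this gives the formula for $t_K$.
\end{proof}

We now show that the rows fit together. The only case with content is a step that acts on both rows, and it is settled by Lemma~\ref{lem:trace}.

\begin{lemma}\label{lem:rows}
Let $\gamma\le\delta\le\kappa$ and $i\le\lambda$. Then $P_{\gamma,i}\subseteq P_{\delta,i}$ with the induced order, and $P_{\gamma,i}\lessdot P_{\delta,i}$. If $i<\lambda$, $\beta(i)<\gamma$ and $F\star K$ is $P_{\delta,i+1}$-generic, then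
\begin{equation}\label{eq:trace}
(F\star K)\cap P_{\gamma,i+1}=F_\gamma\star(K\cap Q^N(A)),
\end{equation}
where $F_\gamma=F\cap P_{\gamma,i}$, $N=V[F_\gamma]$ and $A=\dot A_i[F]$.
\end{lemma}

\begin{proof}
We prove the first two statements by induction on $i$, and \eqref{eq:trace} in the step from $i$ to $i+1$. For $j<i$ we have $P_{\gamma,j}\lessdot P_{\delta,j}$, so nice $P_{\gamma,j}$-names are nice $P_{\delta,j}$-names with the same values, and $P_{\gamma,i}\subseteq P_{\delta,i}$. For $p,p'\in P_{\gamma,i}$, the truth of ``$p'(j)\le p(j)$'' depends only on the values of the names involved, which are the same in the extension by $P_{\delta,j}$ and in the extension by the trace on $P_{\gamma,j}$. By (C1), $p'{\restriction}j$ forces it over $P_{\gamma,j}$ iff it does so over $P_{\delta,j}$. So the order is the induced one. It remains to prove completeness; for $i=0$ both posets are $\{\emptyset\}$.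

\emph{Limit $i$.} If $p,p'\in P_{\gamma,i}$ have a common extension $q\in P_{\delta,i}$, take $j<i$ with $p,p'\in P_{\gamma,j}$. Then $q{\restriction}j\in P_{\delta,j}$ is a common extension, so $p,p'$ are compatible in $P_{\gamma,j}$ by induction. Now let $q\in P_{\delta,i}$, say $q\in P_{\delta,j}$ with $j<i$, and let $q^*\in P_{\gamma,j}$ be a reduction of $q$ in column $j$. If $p\in P_{\gamma,i}$ and $p\le q^*$, then $p{\restriction}j\le q^*$, so some $w\in P_{\delta,j}$ extends $p{\restriction}j$ and $q$. By Lemma~\ref{lem:restrict}(b), $w\cup p{\restriction}[j,i)\in P_{\delta,i}$ extends $p$ and $q$. So $q^*$ is a reduction of $q$ in column $i$.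

\emph{From $i$ to $i+1$.} If $\delta\le\beta(i)$, neither poset changes. If $\gamma\le\beta(i)<\delta$, then $P_{\gamma,i+1}=P_{\gamma,i}\lessdot P_{\delta,i}\lessdot P_{\delta,i+1}$. Let $\beta(i)<\gamma$. A $P_{\delta,i+1}$-generic filter has the form $F\star K$, with $K$ generic for $Q^M(A)$ over $M=V[F]$. By induction $F_\gamma$ is generic, and $A\in N$ since $\gamma\ge\beta(i)+1$. For $p\in P_{\gamma,i+1}$ we have $p{\restriction}i\in P_{\gamma,i}$ and $p(i)[F]=p(i)[F_\gamma]\in Q^N(A)$, which gives \eqref{eq:trace}. By Lemma~\ref{lem:trace}, $K\cap Q^N(A)$ is generic over $N$, so the right side of \eqref{eq:trace} is $P_{\gamma,i+1}$-generic by Lemma~\ref{lem:step}.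
\end{proof}

\begin{lemma}\label{lem:ccc}
Each $P_{\gamma,i}$ is ccc.
\end{lemma}

\begin{proof}
Suppose $p(j)$ and $q(j)$ have the same stem for all $j\in\mathrm{dom}\,p\cap\mathrm{dom}\,q$. Define $w$ on $\mathrm{dom}\,p\cup\mathrm{dom}\,q$ by copying $p$ or $q$ off the common domain, and by $w(j)=(s,H\cup H',\dot\psi)$ if $p(j)=(s,H,\dot\varphi)$ and $q(j)=(s,H',\dot\varphi')$, where $\dot\psi$ is a nice name forced by the empty condition to equal $\max(\dot\varphi,\dot\varphi')$. Then $w\le p,q$. Given uncountably many conditions, either uncountably many have the same domain or the $\Delta$-system lemma applies to the domains; in both cases we get uncountably many whose domains intersect pairwise in a fixed finite root. There are only countably many assignments of stems to the root, so two of the conditions are compatible.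
\end{proof}

The next lemma is where $\kappa$ has to be regular and uncountable. We say that a nice name \emph{lives in} a poset if all conditions involved in it belong to that poset.

\begin{lemma}\label{lem:reals}
\begin{itemize}
\item[(a)] $P_{\kappa,i}=\bigcup_{\gamma<\kappa}P_{\gamma,i}$ for all $i\le\lambda$.
\item[(b)] Any fewer than $\kappa$ nice $P_{\kappa,i}$-names are nice $P_{\gamma,i}$-names for a single $\gamma<\kappa$.
\item[(c)] Any fewer than $\lambda$ nice $P_{\kappa,\lambda}$-names are nice $P_{\kappa,j}$-names for a single $j<\lambda$.
\end{itemize}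
\end{lemma}

\begin{proof}
First, (a) for $i$ implies (b) for $i$: by ccc the names involve fewer than $\kappa$ conditions, so by regularity of $\kappa$ they live in one $P_{\gamma,i}$, and (C2) shows that they are nice $P_{\gamma,i}$-names. We prove (a) by induction on $i$. Let $p\in P_{\kappa,i}$. For each $j\in\mathrm{dom}\,p$, by (b) for $j$ the name in $p(j)$ is a nice $P_{\gamma_j,j}$-name for some $\gamma_j<\kappa$. If $\gamma<\kappa$ exceeds the finitely many ordinals $\gamma_j$ and $\beta(j)$, then $p\in P_{\gamma,i}$. Part (c) follows like (b), from $P_{\kappa,\lambda}=\bigcup_{j<\lambda}P_{\kappa,j}$ and the regularity of $\lambda$.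
\end{proof}

\subsection{The models}

Let $G$ be $P_{\kappa,\lambda}$-generic over $V$ and $V_{\gamma,i}=V[G\cap P_{\gamma,i}]$. By Lemmas~\ref{lem:restrict} and~\ref{lem:rows} these are generic extensions of $V$, increasing in $\gamma$ and $i$. By Lemma~\ref{lem:reals}(b),(c), applied to a single name:
\begin{equation}\label{eq:reals}
\mathcal{P}(\omega)\cap V_{\kappa,\lambda}=\bigcup_{\gamma<\kappa}\mathcal{P}(\omega)\cap V_{\gamma,\lambda}=\bigcup_{j<\lambda}\mathcal{P}(\omega)\cap V_{\kappa,j}.
\end{equation}
Let $A_i\in V_{\beta(i)+1,i}$ be the value of $\dot A_i$. For $\gamma>\beta(i)$, Lemma~\ref{lem:step} gives $V_{\gamma,i+1}=V_{\gamma,i}[K_{\gamma,i}]$ with $K_{\gamma,i}$ generic for $Q^{V_{\gamma,i}}(A_i)$ over $V_{\gamma,i}$, and by \eqref{eq:trace}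
\begin{equation}\label{eq:Ktrace}
K_{\gamma,i}=K_{\delta,i}\cap Q^{V_{\gamma,i}}(A_i)\qquad\text{for }\beta(i)<\gamma\le\delta\le\kappa.
\end{equation}
By Lemma~\ref{lem:trace} all these filters have the same generic set $t_i$. So $t_i$ has the properties in Lemma~\ref{lem:generic} over $V_{\gamma,i}$ for every $\gamma>\beta(i)$, and the last part of Lemma~\ref{lem:step} provides a canonical $P_{\beta(i)+1,i+1}$-name $\dot t_i$ for it.

\section{The steps: proof of Theorem~\ref{thm:forcing}}\label{sec:steps}

\subsection{Step data}

In $V$, partition $\lambda$ into sets $T_\alpha$, $\alpha<\kappa$, and $E$, all of size $\lambda$, and fix $\pi:E\to\lambda\times\lambda$ all of whose fibers have size $\lambda$. A subset of $\lambda$ of size $\lambda$ is unbounded and has order type $\lambda$. The steps in $T_\alpha$ build tower $\alpha$; the steps in $E$ make $\mathfrak{p}\ge\kappa$. (For $\kappa=\aleph_1$ this inequality holds by Lemma~\ref{lem:ph}, and the reader interested only in that case can ignore $E$.)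

\emph{Tower steps.} For $i\in T_\alpha$ let $\beta(i)=\alpha$, $I_i=T_\alpha\cap i$, and let $\dot A_i$ name $\langle t_j:j\in T_\alpha\cap i\rangle$. This is a $P_{\alpha+1,i}$-name, since each $\dot t_j$ is a $P_{\alpha+1,j+1}$-name and $j+1\le i$. By Lemma~\ref{lem:generic}(a),(b), applied at the earlier steps $j$, the sequence is forced to be a $\subseteq^*$-decreasing sequence of infinite sets, so it has SFIP.

\emph{Counting.} The hypothesis $\lambda^{<\lambda}=\lambda$ is used here, through $\lambda^{\aleph_0}=\lambda$ and $\lambda^{<\kappa}=\lambda$. A ccc poset of size at most $\lambda$ has at most $(\lambda^{\aleph_0})^{\aleph_0}=\lambda$ nice names of either kind. By induction on $j\le\lambda$, $|P_{\kappa,j}|\le\lambda$: a condition is a finite function on $\lambda$, with at most $\lambda$ possible values at each coordinate. So there are at most $\lambda^{<\kappa}=\lambda$ sequences of length less than $\kappa$ of nice $P_{\kappa,j}$-names for subsets of $\omega$. For $j<\lambda$, as soon as column $j$ is defined, enumerate these sequences, possibly with repetitions, as $\langle\sigma_{j,\nu}:\nu<\lambda\rangle$.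

\emph{Pseudointersection steps.} Let $i\in E$ and $\pi(i)=(j,\nu)$. If $j>i$, let $\beta(i)=0$ and let $\dot A_i$ name the empty sequence. If $j\le i$, write $\sigma_{j,\nu}=\langle\dot a_\eta:\eta<\theta\rangle$ with $\theta<\kappa$. By Lemma~\ref{lem:reals}(b) there is $\gamma<\kappa$ such that all $\dot a_\eta$ are $P_{\gamma,j}$-names. Let $\beta(i)=\gamma$, $I_i=\theta$, and let $\dot A_i$ be a $P_{\gamma+1,i}$-name for the sequence of values of the $\dot a_\eta$ if it has SFIP, and for the sequence of length $\theta$ with constant value $\omega$ otherwise.

In the final model $V_{\kappa,\lambda}$, which is a ccc extension by Lemma~\ref{lem:ccc}, let $\langle t^\alpha_\xi:\xi<\lambda\rangle$ list $\langle t_j:j\in T_\alpha\rangle$ in increasing order of $j$.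

\subsection{Conditions (T1) and (T2)}

Condition (T1) is Lemma~\ref{lem:generic}(b) for the tower steps. For (T2), let $f\in\omega^\omega\cap V_{\kappa,\lambda}$. Coding $f$ by a subset of $\omega$, we get from \eqref{eq:reals} a $j<\lambda$ with $f\in V_{\kappa,j}$. For every $i\in T_\alpha$ with $i\ge j$, Lemma~\ref{lem:generic}(c) over $V_{\kappa,i}\ni f$ gives $f\le^*e_{t_i}$.

\subsection{Condition (T3)}

By \eqref{eq:reals}, each infinite $r\subseteq\omega$ in $V_{\kappa,\lambda}$ lies in $V_{\alpha,\lambda}$ for some $\alpha<\kappa$. So (T3) follows from the case $i=\lambda$ of the next proposition.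

\begin{proposition}\label{prop:hit}
Let $\alpha<\kappa$ and $i\le\lambda$. For every $j\in T_\alpha\cap i$, the set $t_j$ hits $V_{\alpha,i}$.
\end{proposition}

\begin{proof}
Fix $\alpha$, write $N_i=V_{\alpha,i}$ and $M_i=V_{\alpha+1,i}$, and induct on $i$. Note that $t_j\in M_i$ for $j\in T_\alpha\cap i$. The case $i=0$ is vacuous.

\emph{From $i$ to $i+1$.} There are three cases, pictured in Figure~\ref{fig:matrix} for $\alpha=1$.

If $\beta(i)>\alpha$, then $N_{i+1}=N_i$ and $i\notin T_\alpha$, so there is nothing new to prove.

If $\beta(i)=\alpha$, then again $N_{i+1}=N_i$, and only $t_i$ for $i\in T_\alpha$ needs attention. Let $r\in N_i$ be infinite. For a finite nonempty $H\subseteq T_\alpha\cap i$, the set $\bigcap_{j\in H}t_j$ almost contains $t_{\max H}$, which hits $N_i$ by induction; so $r\cap\bigcap_{j\in H}t_j$ is infinite, as it is for $H=\emptyset$. Lemma~\ref{lem:generic}(a) over $M_i\ni r$ shows that $r\cap t_i$ is infinite.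

If $\beta(i)<\alpha$, then $i\notin T_\alpha$ and $A_i\in V_{\beta(i)+1,i}\subseteq N_i$. By \eqref{eq:Ktrace}, $N_{i+1}=N_i[K\cap Q^{N_i}(A_i)]$, where $K=K_{\alpha+1,i}$ is $Q^{M_i}(A_i)$-generic over $M_i$. Each $t_j$ with $j\in T_\alpha\cap i$ lies in $M_i$ and hits $N_i$, so it hits $N_{i+1}$ by Lemma~\ref{lem:preserve}.

\emph{Limit $i$.} A set $r\in N_i$ need not lie in any earlier $N_j$. We replace it by the set of numbers that, seen from column $j$, can still enter $r$; this set is in $N_j$, and Lemma~\ref{lem:restrict}(b) lets us realize any of its elements. Suppose the statement fails at $i$. Then there are a $P_{\alpha,i}$-name $\dot r$, forced to be an infinite subset of $\omega$, an ordinal $j_0\in T_\alpha\cap i$, a number $n$ and a condition $p\in G\cap P_{\alpha+1,i}$ that forces $\dot r\cap\dot t_{j_0}\subseteq n$ over $P_{\alpha+1,i}$. Choose $j$ with $j_0<j<i$ and $p\in P_{\alpha+1,j}$, and let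
\[
r'=\{k\in\omega:\exists q\in P_{\alpha,i}\ \ (q{\restriction}j\in G\cap P_{\alpha,j}\ \text{ and }\ q\Vdash_{P_{\alpha,i}}k\in\dot r)\}.
\]
This set is defined from $G\cap P_{\alpha,j}$ and objects of $V$, so $r'\in N_j$. If $k$ is in the value of $\dot r$, then some $q\in G\cap P_{\alpha,i}$ forces $k\in\dot r$, and $q{\restriction}j\in G$ because $q\le q{\restriction}j$. So $r'$ is infinite. By the induction hypothesis for $j$ there is $k\in r'\cap t_{j_0}$ with $k\ge n$; let $q$ witness $k\in r'$. The conditions $p$ and $q{\restriction}j$ lie in the generic filter $G\cap P_{\alpha+1,j}$, and $\dot t_{j_0}$ is a $P_{\alpha+1,j}$-name. So there is $p'\in G\cap P_{\alpha+1,j}$ extending $p$ and $q{\restriction}j$ and forcing $k\in\dot t_{j_0}$. By Lemma~\ref{lem:restrict}(b), $p''=p'\cup q{\restriction}[j,i)\in P_{\alpha+1,i}$ extends $p'$ and $q$. Since $P_{\alpha,i}$ and $P_{\alpha+1,j}$ are complete suborders of $P_{\alpha+1,i}$, (C1) shows that $p''$ forces $k\in\dot r\cap\dot t_{j_0}$. As $k\ge n$ and $p''\le p$, this is a contradiction.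
\end{proof}

\subsection{The cardinals $\mathfrak{c}$ and $\mathfrak{p}$}

There are at most $\lambda$ nice $P_{\kappa,\lambda}$-names for subsets of $\omega$, so $\mathfrak{c}\le\lambda$ in $V_{\kappa,\lambda}$; and $\mathfrak{c}\ge\mathfrak{b}=\lambda$ by Theorem~\ref{thm:zfc}.

Let $\langle a_\eta:\eta<\theta\rangle\in V_{\kappa,\lambda}$, with $\theta<\kappa$, be a sequence of subsets of $\omega$ with SFIP. In $V$, fix a name for it that is forced to be a $\theta$-sequence of subsets of $\omega$, and a sequence $\langle\dot a_\eta:\eta<\theta\rangle$ of nice names for its terms. By Lemma~\ref{lem:reals}(c) they are nice $P_{\kappa,j}$-names for some $j<\lambda$, so the sequence of names is $\sigma_{j,\nu}$ for some $\nu$. Take $i\in E$ with $i\ge j$ and $\pi(i)=(j,\nu)$. Whether a given sequence has SFIP does not depend on the model containing it, so $A_i=\langle a_\eta:\eta<\theta\rangle$, and $t_i$ is a pseudointersection of it by Lemma~\ref{lem:generic}(a),(b). Hence $\mathfrak{p}\ge\kappa$. This completes the proof of Theorem~\ref{thm:forcing}.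

\begin{thebibliography}{1}

\bibitem{Tsaban}
Boaz Tsaban, \emph{Additivity numbers of covering properties}, arXiv:math/0604451 (2006).

\end{thebibliography}
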